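# Isometry of hereditarily indecomposable Banach spaces is not a universal orbit equivalence relation

All Banach spaces are real unless a complexification is explicitly formed. "Isometry" means surjective linear isometry, and $X\cong X'$ means that such a map exists. The group of isometries of $X$ onto itself is $\mathrm{Isom}(X)$, with the strong operator topology (SOT): $T_\alpha\to T$ iff $T_\alpha x\to Tx$ for every $x\in X$. For separable $X$ this is a Polish group.

## 1. Finite-dimensional spaces: isometry is a Borel relation

How hard is it to decide whether two separable Banach spaces are isometric? To make this a question about sets, we code spaces by points. A standard Borel space is a set with a $\sigma$-algebra generated by some Polish topology. By the Banach–Mazur theorem every separable Banach space is isometric to a closed linear subspace of $\mathbf C=C([0,1],\mathbb R)$. The closed linear subspaces of $\mathbf C$ form a standard Borel space $\mathcal B$ under the Effros Borel structure. What we need about it is the Kuratowski–Ryll-Nardzewski theorem: there are Borel maps $s_n:\mathcal B\to\mathbf C$ such that $\{s_n(X)\}_n$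 is dense in $X$ for every $X\in\mathcal B$. In particular $\{(X,f):f\in X\}$ is a Borel set, since $f\in X$ iff $\inf_n\|f-s_n(X)\|=0$.

We begin with a case that is easy.

**Proposition 1.** Let $Y$ be a standard Borel space and $g:Y\to\mathcal B$ a Borel map such that every $g(y)$ is finite-dimensional. Then $\{(y,y'):g(y)\cong g(y')\}$ is a Borel subset of $Y\times Y$.

**Step 1: coding isometries by sequences.** The relation says "there exists an isometry", so we want the isometries themselves to be points of a Polish space. An isometry of $X$ is determined by its values on the dense sequence $(s_n(X))$. Let $P\subseteq\mathcal B\times\mathcal B\times\mathbf C^{\mathbb N}$ be the set of all $(X,X',(u_n))$ such that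

* $u_n\in X'$ for all $n$;
* $\|\sum q_iu_i\|=\|\sum q_is_i(X)\|$ for all finite rational sequences $(q_i)$;
* every $s_m(X')$ lies in the closure of the rational span of $(u_n)$.

Each condition is a countable conjunction of Borel conditions (the third says that, for each $m$, the infimum of $\|s_m(X')-\sum q_iu_i\|$ over the countably many $(q_i)$ is $0$), so $P$ is Borel.

We claim that $T\mapsto(Ts_n(X))_n$ is a homeomorphism from the set $\mathrm{Iso}(X,X')$ of isometries of $X$ onto $X'$, with the SOT, onto the section $P_{(X,X')}$, with the product topology. Clearly it maps into $P_{(X,X')}$ and is injective and continuous. Let $(X,X',u)\in P$. By continuity the norm equalities hold for real coefficients. So $\sum q_is_i(X)\mapsto\sum q_iu_i$ is a well defined linear isometric map on $\mathrm{span}\{s_i(X)\}$, and it extends to an isometric map $X\to X'$. The range is closed because $X$ is complete, and it contains a dense subset of $X'$ by the third condition, so the map is onto. Finally, for isometries, pointwise convergence on a dense set implies pointwise convergence everywhere, so the inverse is continuous.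

**Step 2: the sections are compact.** If $T_0\in\mathrm{Iso}(X,X')$, then $\mathrm{Iso}(X,X')=T_0\,\mathrm{Isom}(X)$ is homeomorphic to $\mathrm{Isom}(X)$. If $\dim X<\infty$, then $\mathrm{Isom}(X)$ is a closed bounded subset of the finite-dimensional space $\mathcal L(X)$, so it is compact. Hence $P_{(g(y),g(y'))}$ is empty or compact.

**Step 3: projecting.** This removes the quantifier "there exists". The set $R=\{(y,y',u):(g(y),g(y'),u)\in P\}$ is Borel, and its projection to $Y\times Y$ is the relation in question. In general projections of Borel sets are only analytic. The Arsenin–Kunugui theorem (Kechris, *Classical Descriptive Set Theory*, 18.18) says that if a Borel subset of (standard Borel) $\times$ (Polish) has $\sigma$-compact sections, then its projection is Borel. Our sections are compact. $\square$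

What changes for infinite-dimensional spaces? Steps 1 and 3 do not use the dimension at all, and Step 3 needs only $\sigma$-compact sections. Everything hangs on the topological size of $\mathrm{Isom}(X)$.

## 2. $\sigma$-compact isometry groups and the Borel barrier

For a class $\mathcal C$ of separable Banach spaces let $A_{\mathcal C}\subseteq\mathcal B$ be the set of codes of spaces in $\mathcal C$. The isometric classification problem of $\mathcal C$ is $\cong$ restricted to $A_{\mathcal C}$.

**Definition.** Let $E,F$ be equivalence relations on standard Borel spaces $X,Y$. Then $E$ is Borel reducible to $F$ if there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$. They are Borel bireducible if each is Borel reducible to the other. Since $A_{\mathcal C}$ need not be Borel, a reduction into $A_{\mathcal C}$ means a Borel map $g:Y\to\mathcal B$ with range in $A_{\mathcal C}$, and a Borel map defined on $A_{\mathcal C}$ means the restriction of a Borel map on $\mathcal B$; the reducibility conditions are required only for points of $A_{\mathcal C}$ (respectively, of $Y$).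

For example, "$x$ and $y$ have the same Euclidean norm" on $\mathbb R^n$ reduces to equality on $\mathbb R$ by $x\mapsto\|x\|$.

**Definition.** An orbit equivalence relation is the orbit equivalence relation of a Borel action of a Polish group on a standard Borel space. It is universal if every orbit equivalence relation is Borel reducible to it. A classification problem is said to be a universal orbit equivalence relation if it is Borel bireducible with one.

For example, let $S_\infty$ (all permutations of $\mathbb N$, with the topology of pointwise convergence) act on the graphs with vertex set $\mathbb N$ by permuting vertices. The orbit relation is isomorphism of countable graphs. It is not a Borel set of pairs (Friedman–Stanley, J. Symb. Logic 54 (1989)).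

Isometry of all separable Banach spaces is bireducible with a universal orbit equivalence relation (Melleray), and so is homeomorphism of continua (Chang–Gao). Via a theorem of Eilenberg, the same holds for isometry of the separable Banach spaces that are indecomposable as the direct sum of two subspaces in Eilenberg's sense, the sense for which a compact metric space $X$ is connected iff $C(X,\mathbb R)$ is indecomposable. A problem from Cheng Chang and Su Gao, "The complexity of the classification problem of continua", arXiv:1510.08969 (2015), asks about a much stronger indecomposability.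

**Definition.** An infinite-dimensional Banach space is hereditarily indecomposable (HI) if no closed infinite-dimensional subspace of it is a topological direct sum of two closed infinite-dimensional subspaces.

The familiar spaces fail this: if $(x_n)$ is an unconditional basic sequence in $X$, then $[x_n]=[x_{2n}]\oplus[x_{2n+1}]$, so $X$ is not HI. Thus $\ell_p$ ($1\le p<\infty$) and $c_0$ are not HI. We shall not construct an HI space; the proof never uses a concrete one.

The problem: is isometry of separable HI spaces still a universal orbit equivalence relation? The answer is no.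

**Theorem A.** If $X$ is a real separable HI space, then $\mathrm{Isom}(X)$ is $\sigma$-compact in the SOT.

**Theorem B.** Let $\mathcal C$ be a class of separable Banach spaces all of whose isometry groups are $\sigma$-compact (SOT). If an equivalence relation $E$ on a standard Borel space $Y$ is Borel reducible to the isometric classification problem of $\mathcal C$, then $E$ is a Borel subset of $Y\times Y$.

*Proof of Theorem B.* Let $g:Y\to\mathcal B$ be a Borel reduction with range in $A_{\mathcal C}$. With $P$ as in Section 1, $R=\{(y,y',u):(g(y),g(y'),u)\in P\}$ is Borel. Its section at $(y,y')$ is homeomorphic to $\mathrm{Iso}(g(y),g(y'))$, which is empty or homeomorphic to $\mathrm{Isom}(g(y))$; so it is $\sigma$-compact. By Arsenin–Kunugui the projection of $R$ is Borel, and the projection is $\{(y,y'):g(y)\cong g(y')\}=E$. $\square$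

**Corollary.** The isometric classification problem of separable HI spaces is not Borel bireducible with a universal orbit equivalence relation. (It is Borel reducible to one, being a restriction of Melleray's relation, but every equivalence relation that is Borel reducible to it is Borel.)

*Proof from A and B.* By A and B, every equivalence relation Borel reducible to isometry of HI spaces is Borel. If a universal orbit equivalence relation were reducible to it, then so would be isomorphism of countable graphs, by composing Borel maps. But that relation is not Borel. $\square$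

It remains to prove Theorem A. Here HI must be used, because $\mathrm{Isom}(\ell_2)$ is not $\sigma$-compact. Indeed, the permutation operators $T_\sigma e_n=e_{\sigma(n)}$ form a closed copy of $S_\infty$: if $T_{\sigma_k}\to T$, then for each $n$ the vectors $e_{\sigma_k(n)}$ are eventually constant, since distinct basis vectors are at distance $\sqrt2$; so $Te_n=e_{\sigma(n)}$, and $\sigma$ is a bijection because $T$ is an isometry onto. If $\mathrm{Isom}(\ell_2)$ were $\sigma$-compact, so would be this copy, and by Baire some compact set would contain all permutations with prescribed values on some $\{1,\dots,n\}$. Let $\sigma_0$ be one of these and let $\tau_k$ be the transposition exchanging $n+1$ and $n+k$. The operators $T_{\sigma_0\tau_k}$ lie in that set and send $e_{n+1}$ to the distinct vectors $e_{\sigma_0(n+k)}$, so they have no convergent subsequence, a contradiction.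

From now on $X$ is a real separable HI space and $G=\mathrm{Isom}(X)$.

## 3. Operators on an HI space modulo strictly singular operators

The first thing to ask is what a single operator on $X$ can look like. Write $\mathcal L(X)$, $\mathcal S(X)$, $\mathcal F(X)$ for the bounded, strictly singular and finite rank operators on $X$.

**Definition.** An operator $T$ is strictly singular (SS) if it is not bounded below on any infinite-dimensional closed subspace: for every such $Z$ and $\varepsilon>0$ there is a unit $z\in Z$ with $\|Tz\|<\varepsilon$. It is upper semi-Fredholm (USF) if its kernel is finite-dimensional and its range is closed; equivalently, if it is bounded below on some closed subspace of finite codimension.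

Compact operators are SS: if $T$ is compact and bounded below on $Z$, then the unit ball of $Z$ is compact. Both shifts on $\ell_2$ are USF; the diagonal operator $e_n\mapsto e_n/n$ is not.

Textbook facts: strictly singular operators form an operator ideal, $\mathcal S(X)$ and $\mathcal F(X)$ are two-sided ideals of $\mathcal L(X)$, and $\mathcal S(X)$ is norm closed; an SS operator minus a nonzero scalar is Fredholm (Kato). If $BA$ is USF then so is $A$, because $\|BAx\|\le\|B\|\|Ax\|$. If $T$ is not USF, then for every $\varepsilon>0$ there is an infinite-dimensional closed $Y$ with $\|T|_Y\|<\varepsilon$ (Lindenstrauss–Tzafriri I, 2.c.4). The reason for the last fact: $T$ is not bounded below on any subspace of finite codimension, so Mazur's construction gives a normalized basic sequence $(y_n)_{n\ge1}$ with basis constant at most $2$ and $\|Ty_n\|<\varepsilon2^{-n-3}$; as $|a_n|\le4\|\sum a_jy_j\|$, we get $\|T|_{[y_n]}\|\le\varepsilon/2$.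

We also need complex scalars. Let $X_{\mathbb C}=X\oplus iX$ with $\|x+iy\|=\sup_t\|\cos t\,x+\sin t\,y\|$. Multiplying $x+iy$ by $e^{i\varphi}$ replaces $t$ by $t-\varphi$ in the supremum, so the norm is complex-homogeneous. It extends the norm of $X$, $\mathrm{Re}$ is a contraction, $\|x+iy\|\le\|x\|+\|y\|$, and conjugation preserves the norm. If $T_{\mathbb C}(x+iy)=Tx+iTy$, then $T_{\mathbb C}$ is an isometry if $T$ is. Kernels and ranges complexify, so $T$ is USF iff $T_{\mathbb C}$ is.

**Step 1: subspaces of an HI space make angle zero.** *If $Y,Z\subseteq X$ are closed and infinite-dimensional and $\varepsilon>0$, there are unit vectors $y\in Y$, $z\in Z$ with $\|y-z\|<\varepsilon$.* (In $\ell_2$ this fails for $[e_{2n}]$ and $[e_{2n+1}]$: there $\|y-z\|=\sqrt2$.) Suppose not; then $\varepsilon\le2$. Let $1=\|y\|\ge\|z\|>0$. Then $\|y-z\|\ge1-\|z\|$, and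
$$\|y-z\|\ge\Big\|y-\frac z{\|z\|}\Big\|-\Big\|\frac z{\|z\|}-z\Big\|\ge\varepsilon-(1-\|z\|).$$
One of these bounds is at least $\varepsilon/2$. For $z=0$ we have $\|y\|=1\ge\varepsilon/2$. By symmetry and homogeneity $\|y-z\|\ge\frac\varepsilon2\max(\|y\|,\|z\|)$ for all $y\in Y,z\in Z$. So $Y+Z$ is closed and is a topological direct sum, contradicting HI.

**Step 2: an operator on $X$ that is not USF is SS.** This dichotomy is how HI enters the algebra. Given an infinite-dimensional closed $Z$ and $\varepsilon>0$, take $Y$ infinite-dimensional with $\|T|_Y\|<\varepsilon$ and $y\in Y$, $z\in Z$ as in Step 1. Then $\|Tz\|\le\|Ty\|+\|T\|\|y-z\|\le\varepsilon(1+\|T\|)$.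

**Lemma 1.** For $T\in\mathcal L(X)$ there is $\lambda\in\mathbb C$ with $T_{\mathbb C}-\lambda$ not USF. For any such $\lambda$, put $q_\lambda(t)=t-\lambda$ if $\lambda\in\mathbb R$ and $q_\lambda(t)=(t-\lambda)(t-\bar\lambda)$ otherwise. Then $q_\lambda(T)\in\mathcal S(X)$.

*Proof.* The purpose is to produce a real polynomial of degree at most $2$ that kills $T$ modulo $\mathcal S(X)$. Suppose $T_{\mathbb C}-\lambda$ is USF for all $\lambda$. The index, with values in $\mathbb Z\cup\{-\infty\}$, is locally constant on $\mathbb C$ and is $0$ for large $\lambda$, so every $T_{\mathbb C}-\lambda$ is Fredholm. Then the class of $T_{\mathbb C}$ in the Calkin algebra of $X_{\mathbb C}$, a nonzero complex Banach algebra, has empty spectrum, which is impossible. For the second part, if $q_\lambda(T)$ were USF, then so would be $q_\lambda(T)_{\mathbb C}=q_\lambda(T_{\mathbb C})$, hence also its right factor $T_{\mathbb C}-\lambda$. So $q_\lambda(T)$ is not USF, and it is SS by Step 2. $\square$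

**Lemma 2.** $\mathcal D=\mathcal L(X)/\mathcal S(X)$ is isomorphic to $\mathbb R$, $\mathbb C$ or $\mathbb H$. For $T\in G$ and any $\lambda$ as in Lemma 1: $|\lambda|=1$, $|[T]|=1$ and $\mathrm{Re}[T]=\mathrm{Re}\,\lambda$.

*Proof.* We show that $\mathcal D$ is a division algebra. If $T\notin\mathcal S(X)$, then $T$ is USF by Step 2, so $\lambda\ne0$ in Lemma 1. Write $q_\lambda(t)=q_\lambda(0)+t\,s(t)$ with $q_\lambda(0)\ne0$. From $q_\lambda([T])=0$ we get $[T]\,s([T])=-q_\lambda(0)$, so $[T]$ is invertible. Also $\mathcal D\ne0$, as $I$ is not SS. So $\mathcal D$ is an associative real division algebra in which every element is algebraic over $\mathbb R$, and Frobenius' theorem, valid for algebraic division algebras, applies.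

Let $T\in G$. Since $\|(T_{\mathbb C}-\lambda)z\|\ge|1-|\lambda||\,\|z\|$ and $T_{\mathbb C}-\lambda$ is not USF, $|\lambda|=1$. If $\lambda=\pm1$, then $[T]=\lambda$. Otherwise $[T]^2-2\mathrm{Re}\lambda\,[T]+1=0$; this polynomial has no real root, so $[T]\notin\mathbb R$. A nonreal quaternion $a$ satisfies $t^2-2\mathrm{Re}(a)t+|a|^2$, and no other monic real quadratic, since the difference of two would be a nonzero real polynomial of degree at most $1$ vanishing at $a$. Comparing coefficients gives the claim. $\square$

Let $Q=\{a\in\mathcal D:|a|=1\}$, that is, $S^0$, $S^1$ or $S^3$. Define the homomorphism $\pi:G\to Q$ by $\pi(T)=[T]$, and put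
$$G_f=\{T\in G:T-I\in\mathcal F(X)\}.$$

So an isometry is a "number" of modulus one plus an SS operator. This alone says nothing about compactness: SS is a norm notion, and nothing forces an SS perturbation into a compact set for the SOT. We use that $T$ is an isometry to upgrade SS to finite rank.

## 4. The spectrum of a single isometry is finite

A plane rotation by $\theta$ is not a scalar, but $T+T^{-1}=2\cos\theta\,I$ is. This tells us which expression to look at when $\mathcal D$ is $\mathbb C$ or $\mathbb H$.

**Lemma 3.** Let $T\in G$ and $\lambda$ be as in Lemma 1. Then $\sigma(T_{\mathbb C})$ is finite, $X_{\mathbb C}=\bigoplus_{\mu\in\sigma(T_{\mathbb C})}\ker(T_{\mathbb C}-\mu)$, and $\ker(T_{\mathbb C}-\mu)$ is finite-dimensional for $\mu\ne\lambda,\bar\lambda$. Hence $T+T^{-1}-2\mathrm{Re}\,\pi(T)\in\mathcal F(X)$, and $\ker\pi=G_f$.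

**Step 1: away from $\lambda,\bar\lambda$ there are only isolated eigenvalues.** Let $p(t)=t^2-2\mathrm{Re}\lambda\,t+1$. This is $q_\lambda$ if $\lambda\notin\mathbb R$ and $q_\lambda^2$ if $\lambda=\pm1$, so $p(T)\in\mathcal S(X)$. Viewed as a real operator on $X\oplus X$, $p(T_{\mathbb C})$ is $p(T)\oplus p(T)$, so it is SS. For $\mu\notin\{\lambda,\bar\lambda\}$ we have $p(\mu)\ne0$, so
$$p(T_{\mathbb C})-p(\mu)=(T_{\mathbb C}-\mu)(T_{\mathbb C}-\mu'),\qquad\mu'=2\mathrm{Re}\lambda-\mu,$$
is Fredholm. The factors commute, so $\ker(T_{\mathbb C}-\mu)$ is contained in the kernel of the product and $\mathrm{ran}(T_{\mathbb C}-\mu)$ contains its range. So $T_{\mathbb C}-\mu$ is Fredholm on the connected set $\Omega=\mathbb C\setminus\{\lambda,\bar\lambda\}$, and it is invertible for large $\mu$. By analytic Fredholm theory (Gohberg–Goldberg–Kaashoek, *Classes of Linear Operators I*, Ch. XI and XVII; Kato, *Perturbation Theory*, IV.5), $\sigma(T_{\mathbb C})\cap\Omega$ is discrete in $\Omega$ and consists of eigenvalues with finite rank Riesz projections. As $T_{\mathbb C}$ is an invertible isometry, they lie on the unit circle. As $\sup_{k\in\mathbb Z}\|T_{\mathbb C}^k\|<\infty$,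 there are no Jordan blocks: $T_{\mathbb C}$ is scalar on each of these Riesz subspaces.

**Step 2: set-up for finiteness.** We assume that $\sigma(T_{\mathbb C})$ is infinite and look for an unconditional basic sequence of (real parts of) eigenvectors, which an HI space cannot contain. The powers of $T$ rotate the eigenvectors; we want them to imitate arbitrary sign changes. Eigenvalues very close to $\lambda$, with gaps shrinking fast enough, make this possible.

Conjugation commutes with $T_{\mathbb C}$, so $\sigma(T_{\mathbb C})$ is conjugation invariant. Being infinite and compact, it accumulates somewhere, only at $\lambda$ or $\bar\lambda$, hence at both. So there are distinct eigenvalues $\mu_n=e^{i(\theta+\eta_n)}$ $(n\ge1)$, with $\lambda=e^{i\theta}$, $\eta_n\ne0$, $\eta_n\to0$, all in one of the open half circles $\{\mathrm{Im}>0\}$, $\{\mathrm{Im}<0\}$. (If $\lambda\notin\mathbb R$, points near $\lambda$ are in the half circle of $\lambda$. If $\lambda=\pm1$, use conjugation invariance to place them in the upper one.) In particular all the numbers $\mu_n,\bar\mu_n$ are distinct. Passing to a subsequence, assume for all $n\ge1$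
$$2|\eta_n|\le2^{-n-1},\qquad|\eta_n|\sum_{j<n}\Big(\frac{2\pi}{|\eta_j|}+2\Big)\le2^{-n-1}.\tag{1}$$

**Step 3: realizing signs by powers.** *For $\varepsilon\in\{\pm1\}^N$ there is an even $m\ge0$ with $|e^{im\eta_n}-\varepsilon_n|\le2^{-n}$ for $n\le N$.* Let $s_n\in\{0,\pi\}$ with $e^{is_n}=\varepsilon_n$. We treat the slowest rotation first. Choose successively even $m_N,m_{N-1},\dots,m_1\ge0$ as follows. Given $m_N,\dots,m_{j+1}$, let $m_j$ run through $0,2,4,\dots$; the value $(m_N+\dots+m_j)\eta_j$ moves in a fixed direction by steps of length $2|\eta_j|$. Stop the first time it has reached or passed a point of $s_j+2\pi\mathbb Z$ lying ahead of, or at, the starting position. Such a point occurs within distance $2\pi$, so $m_j\le2\pi/|\eta_j|+2$, and the value is within $2|\eta_j|$ of $s_j+2\pi\mathbb Z$. Put $m=\sum_jm_j$. Then $m\eta_n$ differs from $(m_N+\dots+m_n)\eta_n$ by $|\eta_n|\sum_{j<n}m_j$. By (1), $m\eta_n$ is within $2^{-n-1}+2^{-n-1}=2^{-n}$ of $s_n+2\pi\mathbb Z$.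

**Step 4: coefficients are controlled.** Let $z_n=x_n+iy_n$ be a unit eigenvector for $\mu_n$; then $\bar z_n$ is an eigenvector for $\bar\mu_n$. We have $x_n\ne0$: if $x_n=0$, then $Ty_n=\mu_ny_n$ with $\mu_n\notin\mathbb R$ and $Ty_n,y_n\in X$, which forces $y_n=0$. For real $a_1,\dots,a_N$ put
$$v=\sum a_nx_n=\tfrac12\sum a_n(z_n+\bar z_n),\qquad v_{\mathbb C}=\sum a_nz_n.$$
All $\mu_n,\bar\mu_n$ are distinct, so as $M\to\infty$ the averages $\frac1M\sum_{k<M}\mu_n^{-k}T_{\mathbb C}^kv$ and $\frac1M\sum_{k<M}\mu_n^{-k}T_{\mathbb C}^kv_{\mathbb C}$ tend to $\frac12a_nz_n$ and $a_nz_n$. Their norms are at most $\|v\|$ and $\|v_{\mathbb C}\|$. Hence $|a_n|\le2\|v\|$ and $|a_n|\le\|v_{\mathbb C}\|$.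

**Step 5: $(x_n)$ is unconditional.** *Claim: $\|\sum\varepsilon_na_nx_n\|\le C\|v\|$ with $C$ independent of $N,a,\varepsilon$.* Take $m$ from Step 3.

If $\lambda=\pm1$, then $\lambda^m=1$ since $m$ is even, so $T^mv=\sum a_n\mathrm{Re}(e^{im\eta_n}z_n)$ and
$$\Big\|T^mv-\sum\varepsilon_na_nx_n\Big\|\le\sum|a_n|2^{-n}\le2\|v\|.$$
As $\|T^mv\|=\|v\|$, we may take $C=3$.

If $\lambda\notin\mathbb R$, the factor $\lambda^m$ is not under control, so we pass through $v_{\mathbb C}$. First, $\|T_{\mathbb C}^mv_{\mathbb C}-\lambda^m\sum\varepsilon_na_nz_n\|\le\sum|a_n|2^{-n}\le\|v_{\mathbb C}\|$, so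
$$\Big\|\sum\varepsilon_na_nx_n\Big\|\le\Big\|\sum\varepsilon_na_nz_n\Big\|\le2\|v_{\mathbb C}\|.$$
It remains to bound $\|v_{\mathbb C}\|$ by $\|v\|$. Since $Tv=\sum a_n\mathrm{Re}(\mu_nz_n)$ and $\mathrm{Re}(\lambda z_n)=\cos\theta\,x_n-\sin\theta\,y_n$,
$$\Big\|Tv-\cos\theta\,v+\sin\theta\sum a_ny_n\Big\|=\Big\|\sum a_n\mathrm{Re}((\mu_n-\lambda)z_n)\Big\|\le2\|v\|\sum|\eta_n|\le2\|v\|.$$
Hence $|\sin\theta|\,\|\sum a_ny_n\|\le4\|v\|$. As $v_{\mathbb C}=v+i\sum a_ny_n$, we get $\|v_{\mathbb C}\|\le(1+\frac4{|\sin\theta|})\|v\|$, and $C=2(1+\frac4{|\sin\theta|})$ works.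

So $(x_n)$ is an unconditional basic sequence of nonzero vectors, and $[x_n]=[x_{2n}]\oplus[x_{2n+1}]$ contradicts HI. Thus $\sigma(T_{\mathbb C})$ is finite.

**Step 6: conclusion of Lemma 3.** Now $X_{\mathbb C}$ is the direct sum of finitely many Riesz subspaces. On those of $\lambda$ and $\bar\lambda$, $T_{\mathbb C}$ has at most one-point spectrum and $\sup_{k\in\mathbb Z}\|T_{\mathbb C}^k\|<\infty$. By Gelfand's theorem (an invertible operator with spectrum $\{1\}$ all of whose powers, positive and negative, are uniformly bounded is the identity) it is scalar there. This gives the decomposition. On $\ker(T_{\mathbb C}-\mu)$, $T_{\mathbb C}+T_{\mathbb C}^{-1}=2\mathrm{Re}\,\mu$. So $T+T^{-1}-2\mathrm{Re}\lambda$ vanishes off finitely many finite-dimensional pieces, i.e. it has finite rank, and $\mathrm{Re}\lambda=\mathrm{Re}\,\pi(T)$ by Lemma 2. If $\pi(T)=1$, then $T-I$ is SS, so $T_{\mathbb C}-\mu$ is Fredholm for $\mu\ne1$. Thus $\lambda=1$, and $T-I$ has finite rank by the decomposition. Conversely $T-I\in\mathcal F(X)\subseteq\mathcal S(X)$ gives $\pi(T)=1$. $\square$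

In particular, for $T\in G_f$, $T_{\mathbb C}$ is diagonalizable with finitely many eigenvalues, all unimodular.

## 5. Finite rank perturbations of the identity: an obstacle in Hilbert space, and closedness of $G_f$

Up to the map $\pi$ into a compact group, we are left with $G_f=\bigcup_nC_n$, where
$$C_n=\{T\in G_f:\mathrm{rank}(T-I)\le n\}.$$
The rank is lower semicontinuous for the SOT: if $n+1$ vectors have linearly independent images under the limit, their images under nearby operators are independent too. So $C_n$ is closed in $G_f$. The natural hope is that each $C_n$ is $\sigma$-compact simply because its elements differ from $I$ by an operator of rank at most $n$. This is where the direct approach stops, as Hilbert space shows.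

Let $\Gamma$ be the group of isometries $T$ of $\ell_2$ with $\mathrm{rank}(T-I)<\infty$. Its elements with $\mathrm{rank}(T-I)\le1$ are $I$ and the reflections $R_ex=x-2\langle x,e\rangle e$, $\|e\|=1$. (If the rank is $1$, $T$ fixes a hyperplane and acts on the orthogonal line by $-1$.) Suppose this set is a union of compact sets $K_j$. The map $e\mapsto R_e$ is continuous into the SOT, so by Baire some $K_j$ contains all $R_e$ with $\|e\|=1$, $\|e-e_0\|<\delta$. Take orthonormal $f_1,f_2,\dots\perp e_0$ and $e^{(n)}=\cos t\,e_0+\sin t\,f_n$ with small $t>0$. The vectors $R_{e^{(n)}}e_0=e_0-2\cos t(\cos t\,e_0+\sin t\,f_n)$ have pairwise distances $2\sqrt2\cos t\sin t>0$, so $(R_{e^{(n)}})$ has no convergent subsequence, a contradiction. So rank one already fails.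

Two more features of $\Gamma$ show what to aim for. The reflections $R_{e_n}$ in basis vectors tend to $I$ although $-1$ remains an eigenvalue of each. And $R_{e_1}\cdots R_{e_k}\to-I$, so $\Gamma$ is not closed and Baire's theorem is not available in it. We shall see that in our situation $G_f$ is closed; then Baire bounds ranks near $I$, and bounded rank forbids the behavior of $R_{e_n}$.

**Lemma 4.** $\pi$ is continuous. In particular $G_f$ is a closed normal subgroup of $G$.

*Proof.* The purpose is to make $G_f$ a Polish group. It suffices to show that $\pi$ is Borel, since a Borel homomorphism between Polish groups is continuous (Kechris 9.10), and $G_f=\ker\pi$ by Lemma 3. Let $f=\mathrm{Re}\circ\pi$. We claim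
$$\{T\in G:f(T)\in[a,b]\}=\bigcup_n\{T\in G:\exists c\in[a,b]\ \ \mathrm{rank}(T+T^{-1}-2c)\le n\}.$$
"$\subseteq$" is Lemma 3. For "$\supseteq$", if the rank is finite, then $2f(T)=[T]+[T]^{-1}=2c$. Each set in the union is SOT-closed: let $T_k\to T$ with witnesses $c_k$, and pass to a subsequence with $c_k\to c\in[a,b]$. Inversion is continuous on $G$, because $\|T_k^{-1}x-T^{-1}x\|=\|x-T_kT^{-1}x\|\to0$. So $T_k+T_k^{-1}-2c_k\to T+T^{-1}-2c$ in the SOT, and rank $\le n$ is preserved. Hence $f$ is Borel, and so is
$$T\mapsto f(Tg^{-1})=\mathrm{Re}\big(\pi(T)\overline{\pi(g)}\big)=\langle\pi(T),\pi(g)\rangle$$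
for each $g\in G$. Choosing finitely many $g$'s whose images form a basis of $\mathrm{span}\,\pi(G)$, we recover $\pi(T)$ linearly from these numbers. So $\pi$ is Borel. $\square$

## 6. Finitely generated groups of isometries are finite-dimensional

The next aim is to bring in compact Lie groups: we show that finitely generated (f.g.) subgroups of $G$ span finite-dimensional spaces of operators. First we must lift the relation $\pi(T)=\sum c_j\pi(g_j)$ from operators modulo $\mathcal S(X)$ to operators modulo $\mathcal F(X)$.

Fix $g_1=I,g_2,\dots,g_d\in G$ ($d\le4$) such that $(\pi(g_j))$ is a basis of $\mathrm{span}_{\mathbb R}\pi(G)$.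

**Lemma 5.** Every $T\in G$ lies in $\mathrm{span}(g_1,\dots,g_d)+\mathcal F(X)$.

*Proof.* Let $\mathcal A$ be the span of the image $\{\hat g:g\in G\}$ of $G$ in $\mathcal L(X)/\mathcal F(X)$; it is an algebra. Let $\rho:\mathcal A\to\mathcal D$ be the induced homomorphism. It suffices to show that $\rho$ is injective: if $\pi(T)=\sum c_j\pi(g_j)$, then $\rho(\hat T-\sum c_j\hat g_j)=0$.

**Step 1: an involution on $\mathcal A$.** The purpose is to cancel elements with nonzero image. By Lemma 3, $\hat g+\hat g^{-1}=2\mathrm{Re}\,\pi(g)$. For $x=\sum a_i\hat h_i$ put
$$x^*=\sum a_i\hat h_i^{-1}=2\mathrm{Re}\,\rho(x)-x.$$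
The last expression shows that $x^*$ is well defined and linear in $x$, and that $\rho(x^*)=\overline{\rho(x)}$. Since $(\hat g\hat h)^*=\hat h^{-1}\hat g^{-1}=\hat h^*\hat g^*$, bilinearity gives $(xy)^*=y^*x^*$. With $k_{ij}=h_i^{-1}h_j$,
$$x^*x=\sum_ia_i^2+\sum_{i<j}a_ia_j(\hat k_{ij}+\hat k_{ij}^{-1}),$$
which is a scalar; applying $\rho$, it equals $|\rho(x)|^2$. Multiplying $ux=0$ by $u^*$ we get
$$u,x\in\mathcal A,\ \rho(u)\ne0,\ ux=0\ \Longrightarrow\ x=0.\tag{2}$$

**Step 2: a kernel element twists the group.** Let $\rho(x)=0$. Then $x^*=-x$. Also $\rho(x\hat g)=0$, so $-x\hat g=(x\hat g)^*=\hat g^{-1}x^*=-\hat g^{-1}x$, i.e.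
$$x\hat g=\hat g^{-1}x\qquad(g\in G).\tag{3}$$

**Step 3: $x=0$.** We find $u$ for (2), in three cases.

* If $\pi(G)$ is noncommutative, choose $g,h$ such that $\pi(g^{-1}),\pi(h^{-1})$ do not commute. Applying (3) to $gh$, and then to $g$ and $h$ in turn, $\hat h^{-1}\hat g^{-1}x=x\hat g\hat h=\hat g^{-1}x\hat h=\hat g^{-1}\hat h^{-1}x$. Use (2) with $u=\hat h^{-1}\hat g^{-1}-\hat g^{-1}\hat h^{-1}$.
* If $\pi(G)$ is commutative and $\not\subseteq\mathbb R$, commutators of $G$ lie in $\ker\pi=G_f$, so $\mathcal A$ is commutative. For $\pi(g)\notin\mathbb R$, $\hat gx=x\hat g=\hat g^{-1}x$. Use (2) with $u=\hat g-\hat g^{-1}$; here $\rho(u)=\pi(g)-\overline{\pi(g)}\ne0$.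
* If $\pi(G)\subseteq\{\pm1\}$, then for each $g$ one of $g,-g$ is in $G_f$, so $\hat g=\pm1$. Thus $\mathcal A=\mathbb R1$ and $\rho$ is injective. $\square$

**Lemma 6.** Let $H_0\le G$ be f.g. Then $H_0$ spans a finite-dimensional subspace of $\mathcal L(X)$, and its norm closure $H$ is a compact Lie group contained in $G$, on which norm topology and SOT agree.

*Proof.* We confine the finite rank errors of all words to one fixed finite-dimensional space. Let $\mathcal U$ be a finite symmetric generating set. By Lemma 5, for $u\in\mathcal U$,
$$ug_j=\sum_lc^l_{u,j}g_l+E_{u,j},\qquad E_{u,j}\in\mathcal F(X).$$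
Let $R=\sum\mathrm{ran}\,E_{u,j}$, $R'=\sum_lg_lR$ and $N=\bigcap\ker E_{u,j}$. Since $g_1=I$, $R'\supseteq R$. Then $ug_jR\subseteq R'+R=R'$, so $R'$ is finite-dimensional and invariant under $\mathcal U$, hence under $H_0$. We claim that each $h\in H_0$ has the form $\sum a_jg_j+F$ with $\mathrm{ran}F\subseteq R'$ and $\ker F\supseteq N$. This holds for $I=g_1$, and passes from $h$ to $uh$ because
$$u\Big(\sum a_jg_j+F\Big)=\sum_{j,l}a_jc^l_{u,j}g_l+\Big(\sum_ja_jE_{u,j}+uF\Big).$$
As $N$ has finite codimension, such $F$ form a finite-dimensional space, so $\mathrm{span}\,H_0$ is finite-dimensional.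

The set $H_0$ is bounded, so its norm closure $H$ is compact. If $h_k\to h$ with $h_k\in H_0$, then along a subsequence $h_k^{-1}\to h'\in H$ and $hh'=h'h=I$. So $h$ is an invertible norm limit of isometries, $h\in G$ and $h^{-1}\in H$. Clearly $H$ is closed under products. Thus $H$ is a compact subgroup of the unit group of the finite-dimensional algebra $\mathrm{span}\,H_0$, hence a Lie group. The SOT is a coarser Hausdorff topology on the compact space $H$, so the two topologies agree. $\square$

**Definition.** A subgroup $J\le G$ is tame if it is norm compact and has finite-dimensional span.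

If $X=V\oplus W$ with $\dim V<\infty$, any norm-closed subgroup of $G$ consisting of operators that preserve $V$ and are the identity on $W$ is tame, since it is bounded in a finite-dimensional space and, as in the last proof, it is norm compact. For contrast, the group of diagonal sign changes of $\ell_2$ is SOT-compact, but distinct elements are at norm distance $2$, so it is not norm compact.

As above, tame groups are compact Lie groups, norm topology and SOT agree on them, and their one-parameter groups are operator exponentials $\exp(tD)$ with $D\in\mathrm{span}\,J$. Norm closed subgroups of tame groups are tame. We write $J^0$ for the identity component of $J$; it is open and of finite index in $J$.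

**Averaging.** For a tame or finite group $J$ acting on a Banach space by isometries put $P_J=\int_Jh\,dh$ (normalized Haar measure). Then $hP_J=P_Jh=P_J$ for $h\in J$, so $P_J$ is a projection. Its range is the space $\mathrm{Fix}(J)$ of fixed vectors; put $\mathrm{Mov}(J)=\ker P_J$. Both are $J$-invariant, and the space is $\mathrm{Fix}(J)\oplus\mathrm{Mov}(J)$. Since $I-P_J=\int(I-h)\,dh$ and $P_J(h-I)=0$, $\mathrm{Mov}(J)$ is the closure of $\mathrm{span}\bigcup_h\mathrm{ran}(h-I)$, and it equals this span if the span is finite-dimensional. This is the case if $J\subseteq G_f$ is tame, because then $\mathrm{span}\{h-I:h\in J\}$ is spanned by finitely many finite rank operators.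

## 7. Near the identity of $G_f$: bounded ranks and small spectra

Now we use that $G_f$ is Polish.

**Lemma 7.** There are $r\in\mathbb N$ and an open neighborhood $U$ of $I$ in $G_f$ with $\mathrm{rank}(T-I)\le r$ for $T\in U$ and equality for some $A\in U$.

*Proof.* $G_f$ is Polish and is the union of the closed sets $C_n$. By Baire, some $C_n\supseteq T_0W$ with $T_0\in C_n$ and $W$ an open neighborhood of $I$ in $G_f$. For $w\in W$,
$$w-I=T_0^{-1}(T_0w-I)+(T_0^{-1}-I),$$
and both terms have rank at most $n$, since $T_0^{-1}-I=-T_0^{-1}(T_0-I)$. So ranks are at most $2n$ on $U=W$; let $r$ be the maximal one. $\square$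

The next lemma rules out sequences like $R_{e_n}$. The idea: multiply by an $A$ of maximal rank, so that $B_n$ near $I$ has no room to add to the range.

**Lemma 8.** If $B_n\in G_f$ and $B_n\to I$ in the SOT, then $\max\{|\mu-1|:\mu\in\sigma((B_n)_{\mathbb C})\}\to0$.

*Proof.* We omit subscripts $\mathbb C$ on operators. The spectra consist of finitely many unimodular eigenvalues. If the lemma fails, after passing to a subsequence there are unit vectors $w_n\in X_{\mathbb C}$ with $B_nw_n=\mu_nw_n$, $\mu_n\to\nu\ne1$.

**Step 1: no subsequence of $(w_n)$ converges.** If $w_n\to w$ along a subsequence, then $|\mu_n-1|=\|(B_n-I)w_n\|\le2\|w_n-w\|+\|(B_n-I)w\|\to0$, contradicting $\nu\ne1$.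

**Step 2: a convergent subsequence.** Let $A$ be as in Lemma 7, $F=A-I$, and let $M_0\subseteq X$ with $\dim M_0=r$ and $F|_{M_0}$ injective. Since $AB_n\to A\in U$, for large $n$ we have $AB_n\in U$, so $\mathrm{rank}(AB_n-I)\le r$. Moreover $AB_n-I\to F$ uniformly on the unit ball of the finite-dimensional space $(M_0)_{\mathbb C}$. So there is $c>0$ with $\|(AB_n-I)m\|\ge c\|m\|$ for $m\in(M_0)_{\mathbb C}$ and large $n$. Hence $(AB_n-I)(M_0)_{\mathbb C}$ is $r$-dimensional, and it is the whole range of $AB_n-I$. Therefore
$$\mu_nFw_n+(\mu_n-1)w_n=\mu_nAw_n-w_n=(AB_n-I)w_n=(AB_n-I)m_n$$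
for some $m_n\in(M_0)_{\mathbb C}$ with $\|m_n\|\le2/c$. Along a subsequence $m_n\to m$, and then the right side tends to $Fm$; also $Fw_n$ converges along a further subsequence, being bounded in a finite-dimensional space. So $(\mu_n-1)w_n$ converges, and as $\mu_n-1\to\nu-1\ne0$, so does $w_n$. This contradicts Step 1. $\square$

**Lemma 9.** If $C\subseteq G_f$ is tame and connected, then $\dim\mathrm{Mov}(C)\le2r$ and $\dim C\le4r^2$.

*Proof.* The point is to turn the local bound $r$ into a global one. The exponential map of a compact connected Lie group is surjective, so each $h\in C$ is $\exp D$ with $\exp(tD)\in C$ for all $t$. For small $t\ne0$, $\exp(tD)\in U$, and $\exp(tD)-I=tD\,\varphi(tD)$ with $\varphi(z)=(e^z-1)/z$, where $\varphi(tD)$ is close to $I$ and so invertible. Hence $\mathrm{rank}D\le r$. As $h-I=D\varphi(D)$, also $\mathrm{rank}(h-I)\le r$. Now $\mathrm{tr}(I-h)$ is the trace on $\mathrm{ran}(I-h)$, a sum of at most $r$ eigenvalues of the form $1-\mu$ with $|\mu|=1$; so $|\mathrm{tr}(I-h)|\le2r$. The trace is linear on the finite-dimensional space $\mathrm{span}\{I-h:h\in C\}$ of finite rank operators, so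
$$\dim\mathrm{Mov}(C)=\mathrm{tr}(I-P_C)=\int_C\mathrm{tr}(I-h)\,dh\le2r.$$
$C$ is trivial on $\mathrm{Fix}(C)$, so it acts faithfully on $\mathrm{Mov}(C)$, and $\dim C\le(2r)^2$. $\square$

## 8. A largest connected tame subgroup

**Definition.** A group is locally finite if its f.g. subgroups are finite.

The group of all roots of unity is an example.

**Lemma 10.** There is a tame connected group $M\le G$, normal in $G$, such that $J^0\subseteq M$ for every tame $J\le G$, and $G/M$ is locally finite.

*Proof.* **Step 1: dimensions are bounded.** For $H$ as in Lemma 6, $H\cap G_f=\ker\pi|_H$ is closed in $H$, hence tame, and $H/(H\cap G_f)$ embeds continuously in $Q$. So by Lemma 9, $\dim H\le\dim(H\cap G_f)^0+\dim Q\le4r^2+3$.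

**Step 2: the candidate.** Choose $H_*=\overline{H_{*,0}}$ of this form with maximal dimension and put $M=H_*^0$. Let $H_0\le G$ be f.g., and let $H'$ be the norm closure of $\langle H_{*,0},H_0\rangle$. Then $H'\supseteq H_*$ and, by maximality, $\dim H'=\dim H_*$. So $M$ is a closed subgroup of full dimension of the connected group $H'^0$, i.e. $H'^0=M$. Hence elements of $H_0$ normalize $M$; the image of $H_0$ in $G/M$ lies in the finite group $H'/M$; and $\overline{H_0}^{\,0}\subseteq M$. As $H_0$ was arbitrary, $M$ is normal in $G$ and $G/M$ is locally finite.

**Step 3: $M$ absorbs $J^0$.** Let $J$ be tame. Every torus $\mathbb T\subseteq J^0$ is the norm closure of a cyclic group $H_0$ and is connected, so $\mathbb T=\overline{H_0}^{\,0}\subseteq M$. The compact connected Lie group $J^0$ is the union of its maximal tori. $\square$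

This is not yet the end. Locally finite Polish groups need not be $\sigma$-compact: the countable product of copies of the discrete group $\bigoplus_{\mathbb N}\mathbb Z/2$ has exponent $2$, so it is locally finite; but every neighborhood of its identity contains a closed infinite discrete subgroup, so it is not locally compact, and by Baire it is not $\sigma$-compact. We need to control elements of finite order close to the identity.

## 9. Elements near the identity in finite unitary groups

**Lemma 11 (Frobenius).** If $\Lambda$ is a finite subgroup of the unitary group of a finite-dimensional Hilbert space and $a,b\in\Lambda$ satisfy $\|a-1\|,\|b-1\|<\frac12$, then $ab=ba$.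

**Step 1: an auxiliary fact.** *If $a,b$ are unitary, $\|b-1\|<\sqrt2$ and $a$ commutes with $bab^{-1}$, then $a$ commutes with $b$.* Let $E_\lambda$ be the eigenspaces of $a$; those of $bab^{-1}$ are $bE_\lambda$. By commutation $a$ preserves $bE_\lambda$, so $bE_\lambda=\bigoplus_\mu(bE_\lambda\cap E_\mu)$. If $x\in E_\lambda$ and $bx\in E_\mu$ with $\mu\ne\lambda$, then $bx\perp x$ and $\|bx-x\|=\sqrt2\|x\|$, so $x=0$. Thus $bE_\lambda\subseteq E_\lambda$, with equality by dimension, for all $\lambda$, and $b$ commutes with $a$.

**Step 2: iterated commutators shrink.** Let $b_0=b$, $b_{k+1}=ab_ka^{-1}b_k^{-1}$. Then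
$$\|b_{k+1}-1\|=\|ab_k-b_ka\|=\|(a-1)(b_k-1)-(b_k-1)(a-1)\|\le2\|a-1\|\,\|b_k-1\|.$$
As $2\|a-1\|<1$, $\|b_k-1\|<\frac12$ for all $k$ and $b_k\to1$. Since $\Lambda$ is finite, $b_k=1$ for some $k\ge1$.

**Step 3: going back.** Let $k\ge1$ be minimal with $b_k=1$. If $k\ge2$, then $a$ commutes with $b_{k-1}=a\cdot b_{k-2}a^{-1}b_{k-2}^{-1}$, hence with $b_{k-2}ab_{k-2}^{-1}$. By Step 1, $a$ commutes with $b_{k-2}$, so $b_{k-1}=1$, contradicting minimality. So $k=1$, that is, $ab=ba$. $\square$

The first application handles the part of $G$ seen by $\pi$.

**Lemma 12.** $\pi(G)/\pi(M)$ is countable.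

*Proof.* $\pi(M)$ is a compact connected normal subgroup of $\pi(G)\subseteq Q\in\{S^0,S^1,S^3\}$. The closed connected subgroups of $S^3$ are $1$, circles, and $S^3$. If $Q=S^0$, or $Q\in\{S^1,S^3\}$ and $\pi(M)=Q$, the claim is clear. If $Q=S^3$ and $\pi(M)$ is a circle, $\pi(G)$ lies in its normalizer, in which the circle has index $2$.

Now let $\pi(M)=1$ and $Q\in\{S^1,S^3\}$. Then $L=\pi(G)$ is a quotient of $G/M$, so it is locally finite by Lemma 10. If $Q=S^1$, $L$ consists of roots of unity. Let $Q=S^3$. Let $S^3$ act by left multiplication on $\mathbb H\cong\mathbb C^2$, with complex structure given by a right multiplication. The action is unitary and $\|q-1\|=|q-1|$. By Lemma 11, applied to the finite group generated by two elements, the elements of $L$ at distance $<\frac12$ from $1$ commute pairwise. So they are all $\pm1$, or they all lie in one circle, since the unit quaternions commuting with a given nonreal one form a circle. They have finite order, so there are countably many of them. If $D\subseteq L$ is countable and dense in $L$, every $q\in L$ has some $p\in D$ with $|p^{-1}q-1|=|q-p|<\frac12$. So $L$ is countable.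 $\square$

## 10. Proof of Theorem A: $G_f$ moves only finitely many dimensions near $I$

**Step 1: splitting off the connected part.** We isolate a finite-dimensional subspace on which connected subgroups of $G_f$ act; on the complement, tame subgroups will be finite. $M\cap G_f=\ker\pi|_M$ is norm closed in $M$, hence tame. Let $N_0=(M\cap G_f)^0$, a tame connected group. $M$ and $G_f$ are normal in $G$, hence so are $M\cap G_f$ and $N_0$. Put $K=\mathrm{Fix}(N_0)$ and $S=\mathrm{Mov}(N_0)$. Conjugation by $g\in G$ is a continuous automorphism of $N_0$ and preserves its Haar measure, so $gP_{N_0}g^{-1}=P_{N_0}$. Thus $X=K\oplus S$ with both summands $G$-invariant, and $\dim S\le2r$ by Lemma 9. If $J\subseteq G_f$ is tame, then $J^0\subseteq M\cap G_f$ by Lemma 10, so $J^0\subseteq N_0$ acts trivially on $K$. Since $J/J^0$ is finite,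
$$J|_K\ \text{is a finite group}.\tag{4}$$

**Step 2: the key claim.** *There is an SOT-neighborhood $O$ of $I$ in $G_f$ such that $T|_K=I$ for all $T\in O$.* This says that, locally, $G_f$ lives on the finite-dimensional space $S$.

Otherwise there are $B_n\in G_f$ with $B_n\to I$ and $B_n|_K\ne I$. We arrange two things. By Lemma 8 we may assume that all eigenvalues $\mu$ of all $(B_n)_{\mathbb C}$ satisfy $|\mu-1|<\frac12$. Next, passing to a subsequence, we may assume
$$B^e:=B_1^{e_1}\cdots B_k^{e_k}\in U\qquad(k\ge1,\ e\in\{0,1\}^k).\tag{5}$$
Indeed, choose the subsequence inductively: if finitely many products $p\in U$ have been formed so far (starting with $p=I$), then $pB_n\to p$ for each of them, and $U$ is open, so a late $B_n$ keeps all $pB_n$ in $U$.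

**Step 2a: finite groups on $K$.** Let $\Lambda_k=\langle B_1,\dots,B_k\rangle|_K$. The norm closure of $\langle B_1,\dots,B_k\rangle$ is tame by Lemma 6 and lies in $G_f$, which is closed. So $\Lambda_k$ is finite by (4). Consider $\Lambda_k$ acting on $K$. From
$$hh'-I=(h-I)h'+(h'-I),\qquad h^{-1}-I=-(h-I)h^{-1}$$
we get $\mathrm{Mov}(\Lambda_k)=\sum_{i\le k}(B_i-I)K$, which is finite-dimensional, of dimension $d_k$ say. $\mathrm{Fix}(\Lambda_k)=\bigcap_{i\le k}\ker(B_i-I)|_K$ is a complement of it in $K$.

**Step 2b: $d_k\le2r$.** The idea is that some product $B^e$ moves at least half of $\mathrm{Mov}(\Lambda_k)$, while (5) bounds its rank. Fix a $\Lambda_k$-invariant Hermitian inner product on $\mathrm{Mov}(\Lambda_k)_{\mathbb C}$ (average any one over $\Lambda_k$). The $B_i$ act unitarily with eigenvalues at distance $<\frac12$ from $1$, so $\|B_i-1\|<\frac12$ there, and by Lemma 11 they commute there. So $\mathrm{Mov}(\Lambda_k)_{\mathbb C}$ splits into $d_k$ lines with characters $\chi_1,\dots,\chi_{d_k}$ of $\Lambda_k$, all nontrivial because $\mathrm{Fix}\cap\mathrm{Mov}=0$. Let $e\in\{0,1\}^k$ be uniformly random. For each $j$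 choose $i_0$ with $\chi_j(B_{i_0})\ne1$ and condition on the other coordinates: at most one value of $e_{i_0}$ gives $\chi_j(B^e)=1$. So $\Pr(\chi_j(B^e)=1)\le\frac12$. The expected number of $j$ with $\chi_j(B^e)\ne1$ is at least $d_k/2$, and for some $e$ we get $\mathrm{rank}(B^e-I)\ge d_k/2$. Since $B^e\in U$, $d_k\le2r$.

**Step 2c: all $B_i$ live on one finite-dimensional space.** The increasing spaces $\mathrm{Mov}(\Lambda_k)$ are eventually equal to some $S'$, and the decreasing spaces $\mathrm{Fix}(\Lambda_k)$, of codimension $d_k$ in $K$, are eventually equal to some $K'$. Then $K=S'\oplus K'$ and $X=S\oplus S'\oplus K'$. All $B_i$ preserve the finite-dimensional space $S\oplus S'$ and are the identity on $K'$. So $\langle B_i:i\ge1\rangle$ is a bounded subset of a finite-dimensional space of operators, and, as in Lemma 6, its norm closure $J$ is a norm compact subgroup of $G$; it is tame. Its elements are the identity on $K'$, which has finite codimension, so $J\subseteq G_f$.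

**Step 2d: contradiction.** As in Step 1, $J^0$ acts trivially on $K$. Since $B_i\to I$ in the SOT, hence in norm within $J$, and $J^0$ is open in $J$, we get $B_i\in J^0$ for large $i$. So $B_i|_K=I$, a contradiction. This proves the claim.

**Step 3: $G_f$ is $\sigma$-compact.** Let $N_1=\{T\in G_f:T|_K=I\}$. By the claim this subgroup contains a neighborhood of $I$, so it is open; as $G_f$ is separable, $N_1$ has countable index. Its elements are the identity on $K$ and preserve the finite-dimensional space $S$, so $N_1$ is a bounded subset of a finite-dimensional space of operators. It is norm closed: as in Lemma 6, a norm limit $T$ of elements of $N_1$ lies in $G$; it is the identity on $K$, and $T-I$ has finite rank as $K$ has finite codimension. So $N_1$ is norm compact (and tame), hence SOT-compact, and $G_f$, a countable union of its cosets, is $\sigma$-compact.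

**Step 4: $G$ is $\sigma$-compact.** We have $MG_f=\pi^{-1}(\pi(M))$, because $\pi(T)=\pi(m)$ means $m^{-1}T\in\ker\pi=G_f$. This group is $\sigma$-compact, being the image of $M\times G_f$ under multiplication. By Lemma 12, $G$ is a countable union of cosets of $MG_f$. So $G$ is $\sigma$-compact. This proves Theorem A, and with it the Corollary. $\blacksquare$

## 11. Lie structure, a wider class, and relative Borelness

The proof gives more than $\sigma$-compactness.

**Theorem C.** For a real separable HI space $X$, $\mathrm{Isom}(X)$ with the SOT is a Lie group. Its identity component $M$ is compact and open, and $\mathrm{Isom}(X)/M$ is a countable locally finite group.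

*Proof.* We show that $M$ has countable index. $N_1$ is tame, so $N_1^0\subseteq M$, and $N_1\cap M$ has finite index in $N_1$. As $N_1$ has countable index in $G_f$, $G_f/(M\cap G_f)$ is countable. Hence so is $MG_f/M$, and so is $G/M$ by Lemma 12. $M$ is compact, hence closed, and of countable index in the Polish group $G$, so it is open by Baire. Being connected and open, it is the identity component. $M$ is a compact connected Lie group, open and normal in $G$, and conjugations restrict to continuous, hence smooth, automorphisms of $M$; so $G$ is a Lie group. $G/M$ is locally finite by Lemma 10. $\square$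

**Theorem D.** Let $\mathcal C$ be the class of real separable Banach spaces $X$ that are HI, or are such that every $T\in\mathrm{Isom}(X)$ has the form $\pm I+(\text{finite rank})$. Then $\mathrm{Isom}(X)$ is $\sigma$-compact for $X\in\mathcal C$. Hence every equivalence relation on a standard Borel space that is Borel reducible to the isometric classification problem of $\mathcal C$ is Borel, and that problem is not a universal orbit equivalence relation.

*Proof.* Let $X$ be of the second kind. If $\dim X<\infty$, $\mathrm{Isom}(X)$ is compact. Otherwise we check that the inputs of Sections 6–10 are available. Define $\pi:G\to Q=\{\pm1\}$ by $T-\pi(T)I\in\mathcal F(X)$; the sign is unique since $\dim X=\infty$, $\pi$ is a homomorphism, and its kernel is $G_f$. The set $G_f=\bigcup_n\{T\in G:\mathrm{rank}(T-I)\le n\}$ is $F_\sigma$ and has index at most $2$, so $\pi$ is Borel, hence continuous, and $G_f$ is closed. The conclusion of Lemma 5 holds with $d=1$, $g_1=I$. For $T\in G_f$, $\sigma(T_{\mathbb C})$ is a finite set of unimodular numbers, because $T-I$ has finite rank and $T$ is a surjective isometry. $X_{\mathbb C}$ is the sum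 of the corresponding Riesz subspaces, on each of which $T_{\mathbb C}$ is scalar by Gelfand's theorem. Lemmas 6–12 and Section 10 use only these facts and apply verbatim. Now apply Theorem B and the proof of the Corollary. $\square$

**Theorem E.** Let $\Sigma\subseteq\mathcal B$ be an analytic set of codes of spaces with $\sigma$-compact isometry groups (for instance an analytic set of codes of HI spaces). Then isometry restricted to $\Sigma$ is the trace on $\Sigma\times\Sigma$ of a Borel subset of $\mathcal B\times\mathcal B$. Moreover, isometry of separable HI spaces is strictly below a universal orbit equivalence relation in the Borel reducibility order.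

*Proof.* If $\Sigma=\emptyset$ the first statement is trivial. Otherwise write $\Sigma=g(Y)$ with $Y$ standard Borel and $g:Y\to\mathcal B$ Borel. The map $g$ reduces $E=\{(y,y'):g(y)\cong g(y')\}$ to isometry of spaces with $\sigma$-compact isometry groups, so $E$ is Borel by Theorem B. Then $(g\times g)(E)$ and $(g\times g)(Y^2\setminus E)$ are analytic sets with union $\Sigma\times\Sigma$. They are disjoint, because whether $(y,y')\in E$ depends only on $(g(y),g(y'))$. By Lusin's theorem a Borel set contains the first and misses the second; its trace on $\Sigma\times\Sigma$ is isometry.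

For strictness: isometry of HI spaces is the restriction of isometry of all separable spaces, so it is reducible to a universal orbit equivalence relation by Melleray's theorem. The converse reduction fails by the proof of the Corollary. $\square$
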